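# A stable algebraically closed field whose generic type has weight one and is not regular

## 1. Pure algebraically closed fields, and fields of rank $\omega^\alpha$

Take an algebraically closed field with no further structure, and let $p$ be the type of a transcendental element. A realization of $p$ cannot depend on each of two things that are independent of each other: $p$ has weight $1$. Also, $p$ has no interaction with the types one gets by making a realization of $p$ depend on new parameters: $p$ is regular. We first prove these two statements. Then we ask whether the first still forces the second when the field carries extra relations and its theory is stable. The question is taken from Krzysztof Krupinski and Anand Pillay, "On stable fields and weight", arXiv:0909.5623 (2009).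

**Conventions.** The theory of $K$ is stable, $K$ is a monster model, sets of parameters are small, types are finitary. Non-forking independence is written $a\perp\!\!\!\perp_B b$, and "$a$ forks with $b$ over $B$" means $a\not\perp\!\!\!\perp_B b$. Model-theoretic algebraic closure is $\mathrm{acl}_T$. For a subset $X$ of an algebraically closed field, $\mathrm{acl}(X)$ without subscript is the field-theoretic algebraic closure of the subfield generated by $X$. We use the following textbook facts.

* (S1) Independence is symmetric and monotone, has extensions, and is transitive: $a\perp\!\!\!\perp_A bc$ iff $a\perp\!\!\!\perp_A b$ and $a\perp\!\!\!\perp_{Ab}c$. It does not change when $\mathrm{acl}_T$ is applied to the sets involved. If $a\perp\!\!\!\perp_A a$, then $a$ is algebraic over $A$.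
* (S2) A type over $A$ is *stationary* if it has exactly one non-forking extension to each larger set; that of $p$ to $B$ is written $p|B$. Types over models are stationary. If $a$ and $c$ are interdefinable over $A$, then $\mathrm{tp}(a/A)$ is stationary iff $\mathrm{tp}(c/A)$ is.
* (S3) Every global type is definable. A global type definable over $\emptyset$ does not fork over $\emptyset$. Any two global non-forking extensions of a type over $A$ are conjugate under $\mathrm{Aut}(K/A)$.
* (S4) If $N$ is a model and $e\perp\!\!\!\perp_N f$, then $\mathrm{tp}(f/Ne)$ is finitely satisfiable in $N$.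
* (S5) An infinite stable field has a unique generic type over every small set. We write $p$ for the one over $\emptyset$; it is stationary, and the generic type over $A$ is $p|A$. Restrictions and non-forking extensions of generic types are generic. If $g$ is generic over $A$ and $c\in A$, then $c+g$ is generic over $A$, and so is $cg$ if $c\ne0$.

**Definition (weight).** Let $p\in S(A)$. The weight of $p$ is the supremum of the cardinals $\kappa$ for which there are a non-forking extension $\mathrm{tp}(a/B)$ of $p$ and a $B$-independent sequence $(b_i:i<\kappa)$ such that $a$ forks with every $b_i$ over $B$.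

**Definition (orthogonality, regularity).** Two types over $A$ and $B$ are orthogonal if for every $D\supseteq A\cup B$, realizations of any non-forking extensions of them to $D$ are independent over $D$. A stationary type is regular if it is non-algebraic and orthogonal to every forking extension of itself. A type over $A$ that need not be stationary is regular if its non-forking extensions to $\mathrm{acl}^{eq}(A)$ are regular.

**Example 1.1.** In a pure algebraically closed field let $a_1,a_2$ be algebraically independent and $r=\mathrm{tp}(a_1a_2/\emptyset)$. The pair $a_1a_2$ forks with $a_1$ and with $a_2$, and $a_1\perp\!\!\!\perp a_2$. So $r$ has weight at least $2$. It is not regular: $\mathrm{tp}(a_1a_2/a_1)$ is a forking extension of $r$, and if $c\notin\mathrm{acl}(a_1a_2)$, then $(c,a_2)\models r|a_1$ and $(c,a_2)$ forks with $(a_1,a_2)$ over $a_1$, because $a_2\notin\mathrm{acl}(a_1)$.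

**Proposition 1.2.** In a pure algebraically closed field the generic type $p$ has weight $1$ and is regular.

*Proof.* Forking independence is algebraic independence, and $a\models p|B$ iff $a\notin\mathrm{acl}(B)$. Imaginaries are eliminated, so we may work with real tuples. A realization of $p$ forks with itself over $\emptyset$, so the weight is at least $1$. Suppose that $a\notin \mathrm{acl}(B)$, that $b_0\perp\!\!\!\perp_Bb_1$, and that $a$ forks with $b_0$ and with $b_1$ over $B$. Then $a\in\mathrm{acl}(Bb_0)\cap\mathrm{acl}(Bb_1)$. Since $\mathrm{acl}(Bb_0)\perp\!\!\!\perp_B\mathrm{acl}(Bb_1)$, we get $a\perp\!\!\!\perp_Ba$, so $a\in\mathrm{acl}(B)$, a contradiction. Hence the weight is $1$. For regularity, every forking extension of $p$ is algebraic, and an algebraic type is orthogonal to every type. $\square$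

The regularity half needs only that forking extensions are much smaller than $p$. In a superstable theory $U$-rank measures this. We use the standard facts: every finitary type has an ordinal $U$-rank; an extension is non-forking iff it preserves $U$-rank; a type of rank $\beta$ has extensions of each rank $\gamma\le\beta$; and
$$U(x/Dy)+U(y/D)\ \le\ U(xy/D)\ \le\ U(x/Dy)\oplus U(y/D),\tag{1.1}$$
with $U(xy/D)=U(x/D)\oplus U(y/D)$ if $x\perp\!\!\!\perp_Dy$.

**Proposition 1.3.** Let $K$ be an infinite superstable field whose generic type $p$ has $U(p)=\omega^\alpha$ for some ordinal $\alpha$. Then $p$ is regular.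

*Proof.* The type $p$ is stationary and non-algebraic. Let $r\in S(B)$ be a forking extension of $p$, so $U(r)<\omega^\alpha$. Let $D\supseteq B$, let $a\models p|D$, and let $b$ realize a non-forking extension of $r$ to $D$. If $a\not\perp\!\!\!\perp_Db$, then $U(a/Db)<\omega^\alpha$, and
$$\omega^\alpha=U(a/D)\le U(ab/D)\le U(a/Db)\oplus U(b/D)<\omega^\alpha ,$$
because the ordinals below $\omega^\alpha$ are closed under $\oplus$. This is a contradiction. $\square$

What changes in general? Without a rank, a forking extension of $p$ need not be smaller than $p$, so the proof of regularity has nothing to work with, while weight is defined without any rank. The two theorems of these notes say what happens.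

**Theorem A.** For every characteristic $\chi$ there is a complete theory $T$ in the language $L$ of rings with one extra unary function symbol $j$, whose models are algebraically closed fields of characteristic $\chi$, such that:

1. $T$ is stable (in every $\lambda=\lambda^{\aleph_0}$);
2. the generic type $p$ of the monster model $K$ has weight $1$;
3. $p$ is not regular. In fact there is an infinite chain $p=q_0\subset q_1\subset q_2\subset\cdots$ of stationary types, each $q_{n+1}$ a forking extension of $q_n$, each non-orthogonal to $p$.

**Theorem B.** Let $K$ be an infinite superstable field (with extra structure), with generic type $p$. Then $U(p)=\omega^\alpha d$ for some ordinal $\alpha$ and integer $d\ge1$, and the weight of $p$ is at least $d$. Hence if $p$ has weight $1$, then $U(p)=\omega^\alpha$ and $p$ is regular.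

A sensible first attempt at an example is to look among fields with an ordinal rank, and to arrange that $U(p)$ is not of the form $\omega^\alpha$, so that Proposition 1.3 does not apply. Theorem B shows where this stops: in the superstable case, weight $1$ already forces $U(p)=\omega^\alpha$. So the example must be strictly stable. Indeed the chain in Theorem A(3) is impossible in a superstable theory, since $U(q_0)>U(q_1)>\cdots$ would be a decreasing sequence of ordinals. Sections 2–9 prove Theorem A; Section 10 proves Theorem B and is independent of them.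

## 2. Dependence modulo an algebraically independent set

Here is the mechanism to aim for. Suppose $C\subseteq K$ is a $\emptyset$-definable set, and suppose that "$a$ is not generic over $X$" means
$$a\in\mathrm{acl}(\mathrm{cl}(X)\cup C),$$
where $\mathrm{cl}$ is some closure operator contained in $\mathrm{acl}_T$.

Weight one should survive. If $a$ depends in this sense on two independent closed sets $B_0,B_1$ over a model $N$, then the exchange property over $N\cup C$ turns this into an algebraic dependence of a tuple from $B_0$ over $B_1\cup C$. As $C$ is definable, this is expressed by a formula in a tuple of $B_0$ and a tuple of $B_1$, and finite satisfiability (S4) moves the second tuple into $N$.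

Regularity can be destroyed by making $\mathrm{cl}$ decode elements of $C$. Let $j:K\to K$ be an injection with image $C$. If $a,b$ are independent generics and $x=b+j(a)$, then $x$ depends on $b$, since $j(a)\in C$. But from $b$ and $x$ one recovers $j(a)$, hence $a$, which is generic over $b$. So $a$ depends on $\{x,b\}$, $x$ depends on $b$, and $a$ does not depend on $b$: dependence is not transitive. What remains is to choose $j$ so that the theory is stable and genericity is what we want. The choice is that $j$ is a sufficiently generic injection whose image is algebraically independent.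

## 3. Injections with independent image, and closed sets

Fix a characteristic $\chi$; let $\mathbb F$ be the prime field. A family of field elements is *independent over $X$* if its members are distinct and algebraically independent over the field generated by $X$; with no base mentioned, the base is $\mathbb F$. Transcendence degree $\mathrm{trdeg}$ refers to this pregeometry. We often use: if $U$ is independent over $X$ and $V$ is independent over $X\cup U$, then $U\cup V$ is independent over $X$, and $U$ is independent over $X\cup V$.

**Lemma 3.1 (finite support).** Let $X,C$ be sets and $F$ a finite set in a field. There is a finite $C_F\subseteq C$ with $\mathrm{trdeg}(F/X\cup C_F)=\mathrm{trdeg}(F/X\cup C)$. For any such $C_F$, a family of elements of $C$ that is independent over $X\cup C_F$ is independent over $X\cup C_F\cup F$.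

*Proof.* Let $e$ be a maximal subtuple of $F$ independent over $X\cup C$. Each element of $F$ is in $\mathrm{acl}(X\cup C\cup e)$, and finitely many elements of $C$ witness this for all of $F$. Let $C_F$ consist of these. Then $\mathrm{trdeg}(F/X\cup C_F)\le|e|=\mathrm{trdeg}(F/X\cup C)\le\mathrm{trdeg}(F/X\cup C_F)$.

For the second part it suffices to treat a finite tuple $c$ from $C$. As $\mathrm{trdeg}(F/XC)\le\mathrm{trdeg}(F/XC_Fc)\le\mathrm{trdeg}(F/XC_F)$, all three are equal. Computing $\mathrm{trdeg}(Fc/XC_F)$ in two ways gives $\mathrm{trdeg}(c/XC_FF)+\mathrm{trdeg}(F/XC_F)=\mathrm{trdeg}(F/XC_Fc)+\mathrm{trdeg}(c/XC_F)$, so $\mathrm{trdeg}(c/XC_FF)=\mathrm{trdeg}(c/XC_F)=|c|$. $\square$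

**Definition (the class $\mathcal K$, closed sets).** $\mathcal K$ is the class of structures $(M,j)$ where $M$ is an algebraically closed field of characteristic $\chi$, $j:M\to M$ is injective, and $C_M:=j(M)$ is independent over $\mathbb F$. For $M\in\mathcal K$, a subset $A\subseteq M$ is closed, written $A\le M$, if $A=\mathrm{acl}(A)$, $j(A)\subseteq A$, and $(j(x))_{x\in M\setminus A}$ is independent over $A$.

If $A\le M$, then $A$ with the restriction of $j$ is in $\mathcal K$. Moreover $j(x)\in A$ implies $x\in A$: for $x\notin A$, the element $j(x)$ is transcendental over $A$. So closed sets decode $j$.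

**Lemma 3.2.**
(a) Intersections of closed sets are closed. So there is a least closed set $\mathrm{cl}(X)\supseteq X$.
(b) $A\le B\le M$ implies $A\le M$. If $A\le M$ and $A\subseteq B\le M$, then $A\le B$.
(c) If $(M_i)$ is a chain in $\mathcal K$ with $M_i\le M_k$ for $i<k$, then $\bigcup M_i\in\mathcal K$ and each $M_i\le\bigcup M_i$.
(d) $|\mathrm{cl}(X)|\le|X|+\aleph_0$.

*Proof.* (a) Let $A=\bigcap A_i$ with $A_i\le M$. Clearly $A=\mathrm{acl}(A)$ and $j(A)\subseteq A$. Suppose there are distinct $x_1,\dots,x_n\in M\setminus A$ with $j(x_1),\dots,j(x_n)$ dependent over $A$, and take $n$ minimal. By minimality $j(x_2),\dots,j(x_n)$ are independent over $A$, so $j(x_1)\in\mathrm{acl}(A,j(x_2),\dots,j(x_n))$. Pick $i$ with $x_1\notin A_i$. Whenever $x_l\in A_i$ we have $j(x_l)\in A_i$. Hence $j(x_1)\in\mathrm{acl}(A_i\cup\{j(x_l):l\ne1,\ x_l\notin A_i\})$, against $A_i\le M$. Since $M\le M$, the intersection of all closed sets containing $X$ is the least one.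

(b) Let $A\le B\le M$. The family $j(B\setminus A)\subseteq B$ is independent over $A$, and $j(M\setminus B)$ is independent over $B\supseteq A\cup j(B\setminus A)$. So $j(M\setminus A)$ is independent over $A$. The second part holds because $j(B\setminus A)\subseteq j(M\setminus A)$.

(c) Injectivity of $j$, independence of the image over $\mathbb F$, and independence of $j(\bigcup_kM_k\setminus M_i)$ over $M_i$ each concern finitely many elements at a time, and finitely many elements lie in one $M_k$ with $k\ge i$.

(d) For finite $F\subseteq M$ take $C_F\subseteq C_M$ from Lemma 3.1 (with base $\emptyset$ and $C=C_M$). Put $X_0=\mathrm{acl}(X)$,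
$$X_{n+1}=\mathrm{acl}\Big(X_n\cup j(X_n)\cup\bigcup_{F\subseteq X_n\text{ finite}}\big(C_F\cup j^{-1}(C_F)\big)\Big),\qquad A=\bigcup_nX_n .$$
Then $|A|\le|X|+\aleph_0$, $A=\mathrm{acl}(A)$ and $j(A)\subseteq A$. Let $x_1,\dots,x_n\notin A$ be distinct and $F\subseteq A$ finite. As $j^{-1}(C_F)\subseteq A$, no $j(x_k)$ is in $C_F$. Since $C_M$ is independent, the $j(x_k)$ are independent over $C_F$, hence over $C_F\cup F$ by Lemma 3.1. As $F$ was arbitrary, they are independent over $A$. So $A\le M$, and $\mathrm{cl}(X)\subseteq A$. $\square$

The next lemma is for building structures: any reasonable partial map extends freely to a member of $\mathcal K$.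

**Lemma 3.3 (free extension).** Let $M\in\mathcal K$, let $N_0\supseteq M$ be an algebraically closed field, let $M\subseteq D\subseteq N_0$, and let $j_0:D\to N_0$ extend $j_M$ with $(j_0(x))_{x\in D\setminus M}$ independent over $M$. Then there is $N\in\mathcal K$ with $N_0$ a subfield of $N$, $j_N\supseteq j_0$, $M\le N$, and $(j_N(x))_{x\in N\setminus D}$ independent over $N_0$. Also $\mathcal K\ne\emptyset$.

*Proof.* Let $N_{-1}=D$. For $k\ge0$ let $N_{k+1}$ be the algebraic closure of $N_k(t_x:x\in N_k\setminus N_{k-1})$ with the $t_x$ independent over $N_k$, and set $j(x)=t_x$ for these $x$. Put $N=\bigcup N_k$. By construction $(j(x))_{x\in N\setminus D}$ is independent over $N_0$. Further, $(j_0(x))_{x\in D\setminus M}$ lies in $N_0$ and is independent over $M$, and $(j(x))_{x\in M}$ lies in $M$ and is independent over $\mathbb F$. Stacking the three families shows that $(j(x))_{x\in N}$ is independent over $\mathbb F$; in particular $j$ is injective. Stacking the first two shows that $(j(x))_{x\in N\setminus M}$ is independent over $M$, so $M\le N$. For $\mathcal K\ne\emptyset$, run the construction with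 $N_0=\mathrm{acl}(\emptyset)$ and $D=\emptyset$. $\square$

**Example 3.4.** A set can be closed under $\mathrm{acl}$ and $j$ without being closed. Run the construction with $N_0=\mathrm{acl}(a)$, $a$ transcendental, and $D=\emptyset$. Then $C_N=j(N)$ is independent over $N_0\ni a$, so $a\notin\mathrm{acl}(C_N)$. Let $A_0=\mathrm{acl}(j(a))$, $A_{n+1}=\mathrm{acl}(A_n\cup j(A_n))$ and $A=\bigcup A_n$. Then $A=\mathrm{acl}(A)$, $j(A)\subseteq A$, and $A\subseteq\mathrm{acl}(C_N)$, so $a\notin A$ although $j(a)\in A$. Hence $A$ is not closed, and $a\in\mathrm{cl}(j(a))$.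

The last lemma of this section is for showing that closures are isomorphic: if we know $j$ on $S$, and $j$ is free outside $S$, then the closure is determined by field data.

**Lemma 3.5 (layers).** Let $M\in\mathcal K$, $S\subseteq B_0=\mathrm{acl}(B_0)\subseteq M$, $j(S)\subseteq B_0$, and suppose $(j(x))_{x\in M\setminus S}$ is independent over $B_0$. Put $B_{-1}=S$ and $B_{n+1}=\mathrm{acl}(B_n\cup j(B_n))$. Then $\mathrm{cl}(B_0)=\bigcup_nB_n$. If $(M',S',B_0')$ is another such triple and $f_0:B_0\to B_0'$ is a field isomorphism with $f_0(S)=S'$ and $f_0(j(x))=j(f_0(x))$ for $x\in S$, then $f_0$ extends to an isomorphism of $L$-structures $\mathrm{cl}(B_0)\to\mathrm{cl}(B'_0)$.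

*Proof.* By induction on $n\ge0$ we show that $j(B_{n-1})\subseteq B_n$ and that
$$(j(x))_{x\in M\setminus B_{n-1}}\ \text{ is independent over } B_n.\tag{3.1}$$
The case $n=0$ is the hypothesis. Assume it for $n$. Then $j(B_n)\subseteq B_{n+1}$, and since $j(B_{n-1})\subseteq B_n$, $B_{n+1}=\mathrm{acl}(B_n\cup j(B_n\setminus B_{n-1}))$. Split $M\setminus B_{n-1}=(B_n\setminus B_{n-1})\sqcup(M\setminus B_n)$. By (3.1), $j(M\setminus B_n)$ is independent over $B_n\cup j(B_n\setminus B_{n-1})$, hence over $B_{n+1}$.

So $B=\bigcup B_n$ satisfies $B=\mathrm{acl}(B)$ and $j(B)\subseteq B$, and $j(M\setminus B)$ is independent over every $B_n$, hence over $B$. Thus $B\le M$. Clearly $B\subseteq\mathrm{cl}(B_0)$, so $B=\mathrm{cl}(B_0)$.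

For the isomorphism, suppose $f_n:B_n\to B_n'$ is a field isomorphism with $f_n(B_{n-1})=B'_{n-1}$ that commutes with $j$ on $B_{n-1}$. It maps $B_n\setminus B_{n-1}$ onto $B'_n\setminus B'_{n-1}$. The families $j(B_n\setminus B_{n-1})$ and $j(B_n'\setminus B'_{n-1})$ are independent over $B_n$ and $B_n'$ by (3.1), so $f_n$ extends to the fields they generate by $j(x)\mapsto j(f_n(x))$, and then to algebraic closures. The result $f_{n+1}:B_{n+1}\to B'_{n+1}$ commutes with $j$ on $B_n$. Take $\bigcup f_n$. $\square$

We record two applications.

* (i) $S=\emptyset$, $B_0=\mathrm{acl}(\emptyset)$. The hypothesis holds because $j(M)$ is independent over $\mathbb F$. So $\mathrm{cl}_M(\emptyset)\cong\mathrm{cl}_{M'}(\emptyset)$ for all $M,M'\in\mathcal K$.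
* (ii) $S=A\le M$, $B_0=\mathrm{acl}(Aa)$ with $a\notin\mathrm{acl}(A\cup C_M)$. Here $j(M\setminus A)$ is independent over $A$ and $a\notin\mathrm{acl}(A\cup j(M\setminus A))$, so $j(M\setminus A)$ is independent over $Aa$. Hence for two such elements $a,a'$ there is an isomorphism $\mathrm{cl}(Aa)\to\mathrm{cl}(Aa')$ over $A$ with $a\mapsto a'$.

## 4. Axioms for a generic injection

For a field formula $\varphi$, let $Qx\,\varphi$ mean "for all but finitely many $x$, $\varphi$". In algebraically closed fields of characteristic $\chi$ there is a uniform bound on the sizes of the finite sets defined by the instances of $\neg\varphi$, so $Qx\,\varphi$ is equivalent to a field formula. Write $Q\bar v$ for $Qv_1\cdots Qv_n$.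

**Fact 4.1.** If $A\subseteq\Omega$ are algebraically closed fields, $a$ is a tuple in $A$, and $\bar v\in\Omega$ is independent over $A$, then $A\models Q\bar v\,\varphi(\bar v,a)\iff\Omega\models\varphi(\bar v,a)$.

*Proof.* Recall that $A\preceq\Omega$. Let $n=1$. If $Qv\,\varphi(v,a)$ holds, its finitely many exceptions are in $A$, so $v\notin A$ satisfies $\varphi$. If $v\notin A$ satisfies $\varphi(v,a)$, then $\varphi(\Omega,a)$ is infinite, hence cofinite by strong minimality. For $n>1$, the case $n=1$ gives that $A\models Qv_1(Qv_2\cdots Qv_n\,\varphi)$ iff $Qv_2\cdots Qv_n\,\varphi$ holds at the given $v_1$ in $\Omega$, equivalently in $\mathrm{acl}(Av_1)\preceq\Omega$. Apply induction over $\mathrm{acl}(Av_1)$. $\square$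

**Definition (the theory $T$).** The axioms are as follows.

(T1) $(K,j)\in\mathcal K$. This is a first-order scheme: $K$ is an algebraically closed field of characteristic $\chi$, $j$ is injective, and for every polynomial $H$ over $\mathbb Z$ that is nonzero in characteristic $\chi$, $H(c)\ne0$ for distinct $c_1,\dots,c_k$ in the image $C$ of $j$.

(T2) For all $r,l,s,k$ with $s\ge l$, every field formula $\theta(w,t,u,y)$ with $|t|=r$, $|u|=l$, $|w|=s$ which implies $w_i\ne w_{i'}$ for $i<i'\le l$, and every finite set $\mathcal G$ of polynomials $G(T_1,\dots,T_r;Y;Z_1,\dots,Z_k)$ over $\mathbb Z$: for all $a$, *if*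

* (i) $Q(t,u)\,\exists w\,\theta(w,t,u,a)$, and
* (ii) for each $i\le l$: $\forall e\,\neg Q(t,u)\,\exists w(\theta(w,t,u,a)\wedge w_i=e)$,

*then* there are $t,u,w$ with $\theta(w,t,u,a)$ and $\bigwedge_{i\le l}j(w_i)=u_i$, such that for all $z\in C^k$ and $G\in\mathcal G$: if $G(T;a,z)\not\equiv0$ as a polynomial in $T$, then $G(t;a,z)\ne0$.

In words: if $w$ can be found for generic $(t,u)$, and $w_1,\dots,w_l$ are not forced into a fixed place, then we may prescribe $j(w_i)=u_i$ and keep $t$ generic over the parameters and all of $C$, up to finitely many polynomials.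

**Example 4.2.** Take $r=0$, $l=s=1$ and let $\theta$ be $w_1=u_1+y$. Both (i) and (ii) hold for every $a$, so (T2) gives $u$ with $j(u+a)=u$; for $a=0$ this is a fixed point of $j$. Condition (ii) cannot be dropped: let $\theta$ be $w_1=y_1\wedge u_1\ne y_2$ and let $a=(a_1,j(a_1))$. Then (i) holds, (ii) fails for $e=a_1$, and the conclusion would say $j(a_1)\neq j(a_1)$.

**Lemma 4.3.** Every $M\in\mathcal K$ is closed in some model of $T$. In particular $T$ is consistent.

*Proof.* **Step 1: one instance.** This step produces a closed extension in which a given instance of (T2) holds. Let $M'\in\mathcal K$ and take an instance with $a\in M'$ satisfying (i) and (ii). Let $(t,u)$ be independent over $M'$ and $N_0=\mathrm{acl}(M',t,u)$. By (i) and Fact 4.1 there is $w\in N_0$ with $\theta(w,t,u,a)$. For $i\le l$ we have $w_i\notin M'$: if $w_i=e\in M'$, Fact 4.1 with parameters $a,e$ would give $M'\models Q(t,u)\exists w(\theta\wedge w_i=e)$, against (ii). The $w_i$ with $i\le l$ are distinct. So Lemma 3.3 applies to $D=M'\cup\{w_1,\dots,w_l\}$ and $j_0(w_i)=u_i$, and gives $N\ge M'$. Now $t$ is independent over $M'\cup u$,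 and $j(N\setminus D)$ is independent over $N_0\supseteq M'\cup u\cup t$. Hence $t$ is independent over $M'\cup u\cup j(N\setminus D)$, which contains $a\cup C_N$. So a nonzero polynomial $G(T;a,z)$ with $z\in C_N^k$ does not vanish at $t$, and the conclusion of the instance holds in $N$.

**Step 2: persistence.** This step shows that the instance stays true in every $N'\ge N$. We have $C_{N'}=C_N\cup j(N'\setminus N)$, and $j(N'\setminus N)$ is independent over $N\supseteq a\cup C_N\cup t$. So $t$ is still independent over $a\cup C_{N'}$, and $\theta(w,t,u,a)$ persists because $N\preceq N'$ as fields. Also, (i) and (ii) are field statements about $a$, so their truth does not change between members of $\mathcal K$ extending one another; an instance that holds because (i) or (ii) fails keeps holding.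

**Step 3: iteration.** This step treats all instances. By transfinite recursion over all instances with parameters in $M$, using Step 1 at successors and unions at limits (Lemma 3.2(b),(c)), we get $M^1\ge M$ such that all these instances hold in every $N'\ge M^1$. Iterate: $M=M^0\le M^1\le M^2\le\cdots$. An instance with parameters in $M^i$ holds in every $N'\ge M^{i+1}$, in particular in $\bigcup_iM^i$. So $\bigcup_iM^i\models T$, and $M$ is closed in it. As $\mathcal K\ne\emptyset$, $T$ is consistent. $\square$

## 5. Saturated models and completeness

The first lemma extracts from (T2) the form in which it is used.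

**Lemma 5.1.** Let $M\models T$ be $\kappa$-saturated with $\kappa$ uncountable, and let $A=\mathrm{acl}(A)\subseteq M$, $|A|<\kappa$. In an algebraically closed $\Omega\supseteq A$ let $(t,u)$ be independent over $A$ ($|u|=l$), and let $w\in\mathrm{acl}(Atu)$ be a finite tuple whose first $l$ entries $w_1,\dots,w_l$ are distinct and not in $A$. Then there are $w',t',u'$ in $M$ with the same field type over $A$ as $w,t,u$, with $j(w'_i)=u'_i$ for $i\le l$, and $t'$ independent over $A\cup C_M$.

*Proof.* We must realize in $M$ the field type of $(w,t,u)$ over $A$, the equations $j(w_i)=u_i$, and, for all polynomials $G(T;Y;Z)$ over $\mathbb Z$ and all $a\in A$, the condition "for all $z\in C^k$: $G(T;a,z)\not\equiv0\Rightarrow G(t;a,z)\ne0$". By saturation it is enough to satisfy finitely many of these. After adding dummy variables and concatenating parameter tuples, there are one finite set $\mathcal G$ with a common $k$, one common tuple $a\in A$, and one formula $\theta(w,t,u,a)$ in the field type of $(w,t,u)$ over $A$. The field type of $w$ over $A\cup\{t,u\}$ is algebraic, hence isolated. So, strengthening $\theta$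 and enlarging $a$, we may assume that $\theta$ implies $w_i\neq w_{i'}$ for $i<i'\le l$, and that $\theta(w,t,u,a)$ implies a formula isolating the field type of $w$ over $A\cup\{t,u\}$. We check the hypotheses of (T2).

(i) $\Omega\models\exists w\,\theta(w,t,u,a)$, so $A\models Q(t,u)\exists w\,\theta$ by Fact 4.1, and $A\preceq M$ as fields.

(ii) Suppose (ii) fails in $M$ for some $i$. As $A\preceq M$, it fails with some $e\in A$. By Fact 4.1 there is $w^*\in\Omega$ with $\theta(w^*,t,u,a)$ and $w_i^*=e$. Then $w^*$ and $w$ have the same field type over $Atu$, so $w_i=e\in A$, a contradiction.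

So (T2) applies and gives what is needed. $\square$

The second lemma says that saturated models are universal for closed extensions. The difficulty is to make the image closed: this concerns all of $M$, and must be put into a set of formulas that can be satisfied locally.

**Lemma 5.2.** Let $M\models T$ be $\kappa$-saturated ($\kappa$ uncountable), $A\le M$, $A\le B\in\mathcal K$, $|B|<\kappa$. There is an $L$-embedding $g:B\to M$ over $A$ with $g(B)\le M$.

*Proof.* **Step 1: the formulas.** This step writes down a set $\Phi$ whose realizations are closed copies of $B$. For finite $F\subseteq B$ fix, by Lemma 3.1, a finite $C_F\subseteq j(B)$ with $\mathrm{trdeg}(F/C_F)=\mathrm{trdeg}(F/j(B))$. As $j(B)$ is independent, $j(B)\setminus C_F$ is independent over $C_F$, hence over $F$. Let $\Phi$ be the following set of formulas in variables $(x_b)_{b\in B}$, where $x_a=a$ for $a\in A$: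

* (α) the field diagram of $B$;
* (β) $j(x_b)=x_{j(b)}$;
* (γ) for finite $F\subseteq B$ and $H\in\mathbb Z[X,Z_1,\dots,Z_k]$: for all distinct $c_1,\dots,c_k\in C\setminus\{x_e:e\in C_F\}$, if $H(x_F,Z)\not\equiv0$, then $H(x_F,c)\ne0$.

Suppose $b\mapsto x_b$ realizes $\Phi$ with image $B'$. Then $B'$ is an algebraically closed subfield with $j(B')\subseteq B'$, and $b\mapsto x_b$ is an $L$-embedding over $A$. Let $F\subseteq B$ be finite. If $y\in M\setminus B'$, then $j(y)\notin\{x_e:e\in C_F\}$, since this set is contained in $j(B')$ and $j$ is injective. So by (γ) the family $j(M\setminus B')$ is independent over $\{x_f:f\in F\}$. As $F$ was arbitrary, $B'\le M$. By saturation, it remains to satisfy a finite $\Phi_0\subseteq\Phi$.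

**Step 2: the choice of values.** This step assigns values to the variables in $\Phi_0$. Let $E\subseteq B$ be finite, containing all $b$ with $x_b$ mentioned in $\Phi_0$, including the elements of $F$ and $C_F$ for the instances of (γ). Let $D=\{d\in B\setminus A:j(d)\in E\}=\{d_1,\dots,d_l\}$ and $u_i=j(d_i)\in E$. As $A\le B$, $u$ is independent over $A$. Choose $t$ in $E\cup D$ such that $(t,u)$ is a transcendence basis of $E\cup D$ over $A$. Let $w$ enumerate $d_1,\dots,d_l$ followed by the rest of $(E\cup D)\setminus A$. Lemma 5.1 with $\Omega=B$ gives $w',t',u'$ in $M$. For $b\in E\cup D$ let $b'$ be the corresponding element, with $b'=b$ if $b\in A$, and put $x_b=b'$. For a set $Y\subseteq A\cup E\cup D$ let $Y'$ be its image.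

**Step 3: (α) and (β).** These hold for the following reasons. Field types over $A$ are preserved, which gives (α). For (β), if $b\in A$ it is clear. If $b\notin A$ and $j(b)\in E$, then $b=d_i$ for some $i$, and $j(d_i')=u_i'$.

**Step 4: (γ).** Let $F,C_F\subseteq E$; we show that $C_M\setminus C'_F$ is independent over $F'$. Since $d_i'\notin A$, we can write
$$C_M=j(A)\sqcup\{u_1',\dots,u'_l\}\sqcup R,\qquad R=j\big(M\setminus(A\cup\{d_1',\dots,d_l'\})\big).$$
Since $A\le M$, $u'\cup R$ is independent over $A$. Since $t'$ is independent over $A\cup C_M$, $R$ is independent over $A\cup u'\cup t'$, hence over $\mathrm{acl}(Au't')\supseteq F'\cup j(A)\cup u'$.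

An element of $C_F\setminus A$ has the form $j(d)\in E$ with $d\in B\setminus A$, so it is some $u_i$. Thus $C_F\subseteq A\cup u$. As $R$ is disjoint from $A\cup u'$, we get $C'_F\cap R=\emptyset$. So it remains to see that $(j(A)\cup u')\setminus C'_F$ is independent over $F'$. It is the image, under a map preserving field types over $A$, of $(j(A)\cup u)\setminus C_F\subseteq j(B)\setminus C_F$, which is independent over $F$. $\square$

**Proposition 5.3.** (a) Let $M,M'\models T$ be $\kappa$-saturated ($\kappa$ uncountable), $A\le M$, $A'\le M'$ of size $<\kappa$. Every $L$-isomorphism $f:A\to A'$ is a partial elementary map. (b) $T$ is complete.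

*Proof.* (a) These isomorphisms form a back-and-forth system. Given $f$ and $b\in M$, let $B=\mathrm{cl}(Ab)$. Then $|B|<\kappa$ and $A\le B\in\mathcal K$ (Lemma 3.2). Transport $B$ along $f$ to an extension of $A'$ and apply Lemma 5.2 in $M'$: $f$ extends to an isomorphism of $B$ onto a closed subset of $M'$. The other direction is symmetric. By induction on formulas, members of a back-and-forth system are partial elementary maps.

(b) Two models of $T$ have $\aleph_1$-saturated elementary extensions. Their sets $\mathrm{cl}(\emptyset)$ are countable and isomorphic by application (i). Apply (a). $\square$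

From now on $K$ is a monster model of $T$, $C=j(K)$, and sets and models $N\preceq K$ are small. We have
$$\mathrm{cl}(X)\subseteq\mathrm{acl}_T(X),\qquad\text{and } N\le K\text{ for every model }N\preceq K.\tag{5.1}$$
Indeed $\mathrm{cl}(X)$ is small and $\mathrm{Aut}(K/X)$-invariant, so its elements have small, hence finite, orbits over $X$. For a model this gives $\mathrm{cl}(N)\subseteq\mathrm{acl}_T(N)=N$.

## 6. Counting types over a model

**Proposition 6.1.** $T$ is stable in every $\lambda=\lambda^{\aleph_0}$.

*Proof.* Let $\lambda=\lambda^{\aleph_0}$ be infinite. It is enough to bound the number of $1$-types over a model $N\preceq K$ with $|N|=\lambda$. The plan is to put each $b$ into a countable set $Y$ such that $j$ is free outside $N\cup Y$, so that Lemma 3.5 recovers $\mathrm{tp}(b/N)$ from countable data.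

**Step 1: good sets.** This step defines the countable sets. For finite $F\subseteq K$ use Lemma 3.1 to pick a finite $S_F\subseteq C\setminus N$ with $\mathrm{trdeg}(F/N\cup S_F)=\mathrm{trdeg}(F/N\cup C)$. Call a countable $Y\subseteq K$ *good* if it is closed under $j$ and $S_F\cup j^{-1}(S_F)\subseteq Y$ for all finite $F\subseteq Y$. Closing $\{b\}$ under these operations in $\omega$ steps puts every $b\in K$ into a good set.

**Step 2: freeness.** This step shows that if $Y$ is good, then $j(K\setminus(N\cup Y))$ is independent over $N\cup Y$. Let $c_1,\dots,c_k$ be distinct elements of it, and $F\subseteq Y$ finite. Then $c_i\notin S_F$, since $j^{-1}(S_F)\subseteq Y$. An element of $C\setminus N$ is $j(x)$ with $x\notin N$, as $j(N)\subseteq N$; so $S_F\cup\{c_1,\dots,c_k\}\subseteq j(K\setminus N)$, which is independent over $N$ because $N\le K$. So the $c_i$ are independent over $N\cup S_F$, and by Lemma 3.1 over $N\cup S_F\cup F$.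

**Step 3: the invariants.** This step attaches to $b$ data that determine $\mathrm{tp}(b/N)$. For each $b\in K$ fix a good $Y^b\ni b$, an enumeration $Y^b=\{y_i^b:i<\omega\}$ with $y_0^b=b$ (repetitions allowed), and $s^b:\omega\to\omega$ with $j(y_i^b)=y^b_{s^b(i)}$. Suppose $s^b=s^{b'}$ and the sequences $(y_i^b)_i$, $(y_i^{b'})_i$ have the same field type over $N$. Then there is a field isomorphism $\mathrm{acl}(NY^b)\to\mathrm{acl}(NY^{b'})$ over $N$ with $y_i^b\mapsto y_i^{b'}$. It maps $N\cup Y^b$ onto $N\cup Y^{b'}$ and commutes with $j$ there: on $N$ it is the identity, and $j(y^b_i)=y^b_{s^b(i)}\mapsto y^{b'}_{s^b(i)}=j(y_i^{b'})$. By Step 2 for both sets, Lemma 3.5 applies with $S=N\cup Y^b$, $B_0=\mathrm{acl}(NY^b)$, $S'=N\cup Y^{b'}$, $B'_0=\mathrm{acl}(NY^{b'})$. So there is an isomorphism $\mathrm{cl}(NY^b)\to\mathrm{cl}(NY^{b'})$ over $N$ with $b\mapsto b'$, and it is elementary by Proposition 5.3. Hence $\mathrm{tp}(b/N)=\mathrm{tp}(b'/N)$.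

**Step 4: counting.** There are at most $2^{\aleph_0}$ maps $s$. A field type of an $\omega$-sequence over $N$ is determined by the types of its finite initial segments, and there are $\lambda$ field types of each finite length, so there are at most $\lambda^{\aleph_0}$ such types. Altogether there are at most $2^{\aleph_0}\cdot\lambda^{\aleph_0}=\lambda$ types over $N$. $\square$

## 7. The generic type: not algebraic over $\mathrm{cl}(X)\cup C$

**Step 1: a candidate.** This step defines a global type. Let $X$ be small. By Lemma 5.1 for $A=\mathrm{cl}(X)$, $|t|=1$ and $u,w$ empty, there is $a\notin\mathrm{acl}(\mathrm{cl}(X)\cup C)$. By application (ii) of Lemma 3.5 and Proposition 5.3, all such $a$ have the same type over $\mathrm{cl}(X)$. Let $p_X\in S(X)$ be their common type over $X$. Conversely, if $a\models p_X$, then $a$ is $\mathrm{Aut}(K/X)$-conjugate to such an element; as $\mathrm{acl}(\mathrm{cl}(X)\cup C)$ is $\mathrm{Aut}(K/X)$-invariant, $a$ is not in it. If $X\subseteq X'$, then a realization of $p_{X'}$ is outside $\mathrm{acl}(\mathrm{cl}(X)\cup C)$, so $p_X\subseteq p_{X'}$. Hence $\mathfrak p=\bigcup_Xp_X$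 is a global complete type, and it is $\mathrm{Aut}(K)$-invariant.

**Step 2: stationarity.** This step shows that the $p_X$ are the non-forking extensions of $p:=p_\emptyset$. By (S3), $\mathfrak p$ is definable. Its defining sets are $\mathrm{Aut}(K)$-invariant, hence definable over $\emptyset$, so $\mathfrak p$ does not fork over $\emptyset$. All global non-forking extensions of $p$ are $\mathrm{Aut}(K)$-conjugate, and $\mathfrak p$ is invariant, so $\mathfrak p$ is the only one. Thus $p$ is stationary, and
$$a\models p|X\iff a\notin\mathrm{acl}(\mathrm{cl}(X)\cup C).\tag{7.1}$$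
No $a\in K$ realizes $\mathfrak p$, since $a\in\mathrm{cl}(\{a\})$; so $p$ is non-algebraic.

**Proposition 7.1.** $p$ is the generic type of $K$.

*Proof.* Let $N$ be a small model, $q$ the generic type over $N$, $b\models q$ and $a\models p|Nb$. As $b\in\mathrm{cl}(Nb)$, $a+b$ is outside $\mathrm{acl}(\mathrm{cl}(Nb)\cup C)$ because $a$ is, so $a+b\models p|Nb$ by (7.1). On the other hand $a\perp\!\!\!\perp_Nb$, so $b$ is generic over $Na$. Hence $a+b$ is generic over $Na$, and so over $N$. Therefore $p|N=q$, and $p$ is the generic type over $\emptyset$. $\square$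

## 8. Exchange over $N\cup C$: the weight is one

The weight is at least $1$: $a\models p$ forks with itself over $\emptyset$, since $p$ is non-algebraic. For the upper bound suppose that $\mathrm{tp}(a/B)$ is a non-forking extension of $p$, that $b_0\perp\!\!\!\perp_Bb_1$, and that $a\not\perp\!\!\!\perp_Bb_i$ for $i=0,1$. We allow $B$ and the (small, possibly infinite) tuples $b_i$ to contain imaginaries.

**Step 1: real $b_i$.** This step replaces the $b_i$ by real tuples. By extension choose small real tuples $c_0,c_1$ with $b_i\in\mathrm{dcl}^{eq}(c_i)$, $c_0\perp\!\!\!\perp_{Bb_0}b_1$, and $c_1\perp\!\!\!\perp_{Bb_1}c_0$. From $b_0\perp\!\!\!\perp_Bb_1$ and $c_0\perp\!\!\!\perp_{Bb_0}b_1$ we get $c_0\perp\!\!\!\perp_Bb_1$. From this and $c_1\perp\!\!\!\perp_{Bb_1}c_0$ we get $c_0\perp\!\!\!\perp_Bc_1$. By monotonicity $a\not\perp\!\!\!\perp_Bc_i$. So we may assume that the $b_i$ are real.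

**Step 2: the base is a model.** This step replaces $B$ by a model, so that (S4) is available. Choose a small model $N\preceq K$ with $B\subseteq\mathrm{dcl}^{eq}(N)$ and $N\perp\!\!\!\perp_Bab_0b_1$. Then:

* $a\models p|N$, since $a\perp\!\!\!\perp B$ and $a\perp\!\!\!\perp_BN$ give $a\perp\!\!\!\perp N$, and $p$ is stationary.
* $b_0\perp\!\!\!\perp_Nb_1$: from $N\perp\!\!\!\perp_{Bb_1}b_0$ and $b_1\perp\!\!\!\perp_Bb_0$ we get $Nb_1\perp\!\!\!\perp_Bb_0$.
* $a\not\perp\!\!\!\perp_Nb_i$: otherwise, with $a\perp\!\!\!\perp_BN$, we would get $a\perp\!\!\!\perp_BNb_i$, hence $a\perp\!\!\!\perp_Bb_i$.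

Let $B_i=\mathrm{cl}(Nb_i)$. By (5.1), $B_i\subseteq\mathrm{acl}_T(Nb_i)$, so $B_0\perp\!\!\!\perp_NB_1$, and $\mathrm{cl}(N)=N$. As $a\models p|N$ but $a\not\models p|Nb_i$, (7.1) gives
$$a\notin\mathrm{acl}(N\cup C),\qquad a\in\mathrm{acl}(B_0\cup C)\cap\mathrm{acl}(B_1\cup C).\tag{8.1}$$

**Step 3: exchange.** This step turns (8.1) into a dependence between $B_0$ and $B_1$. Choose a finite $F\subseteq B_0$ with $a\in\mathrm{acl}(F\cup C)$, and a maximal subtuple $e=(e_1,\dots,e_n)$ of $F$ independent over $N\cup C$. Then $F\subseteq\mathrm{acl}(N\cup C\cup e)$, so $a\in\mathrm{acl}(N\cup C\cup e)$. As $a\notin\mathrm{acl}(N\cup C)$, exchange gives, after renumbering,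
$$e_1\in\mathrm{acl}(N\cup C\cup\{a,e_2,\dots,e_n\})\subseteq\mathrm{acl}(B_1\cup C\cup\{e_2,\dots,e_n\}),$$
where the inclusion uses $N\subseteq B_1$ and $a\in\mathrm{acl}(B_1\cup C)$. So $e$ is dependent over $B_1\cup C$: there are a polynomial $P(X,Y,Z)$ over $\mathbb Z$, a finite tuple $f$ in $B_1$, and $c\in C^k$ with $P(X,f,c)\not\equiv0$ and $P(e,f,c)=0$.

**Step 4: moving $f$ into $N$.** This step reaches the contradiction. Let $\Phi(x,y)$ be the formula
$$\exists z\in C^k\,\big(P(X,y,z)\not\equiv0\ \wedge\ P(x,y,z)=0\big),$$
where $\not\equiv$ refers to polynomials in $X$. It is first-order because $C$ is the image of $j$, and $\Phi(e,f)$ holds. Since $e\perp\!\!\!\perp_Nf$, (S4) says that $\mathrm{tp}(f/Ne)$ is finitely satisfiable in $N$. So there is $m\in N$ with $\Phi(e,m)$. Then $e$ is dependent over $N\cup C$, against the choice of $e$. Hence $p$ has weight exactly $1$. $\square$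

## 9. The element $b+j(a)$: $p$ is not regular

Let $b\models p$, $a\models p|b$ and $x=b+j(a)$.

**Step 1: $x\models p$.** This is needed for $\mathrm{tp}(x/b)$ to extend $p$. Otherwise $x\in\mathrm{acl}(\mathrm{cl}(\emptyset)\cup C)$ by (7.1). Then $b=x-j(a)$ is in this set too, contradicting (7.1) for $b$.

**Step 2: $q:=\mathrm{tp}(x/b)$ is a forking extension of $p$.** We have $x=b+j(a)\in\mathrm{acl}(\mathrm{cl}(b)\cup C)$, so $x\not\models p|b$. As $p$ is stationary, $q$ forks over $\emptyset$.

**Step 3: $q$ is stationary and not orthogonal to $p$.** This finishes the argument. As $j$ is injective, $x$ and $a$ are interdefinable over $b$. The type $\mathrm{tp}(a/b)=p|b$ is stationary, so $q$ is. Moreover $a\models p|b$, $a\in\mathrm{dcl}(xb)$ and $a\notin\mathrm{acl}_T(b)$, so $a\not\perp\!\!\!\perp_bx$. Thus the realizations $a$ of $p|b$ and $x$ of $q$ are dependent over $b$.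

So $p$ is stationary, non-algebraic, and non-orthogonal to a forking extension of itself: it is not regular. This is the failure of transitivity announced in Section 2.

**Step 4: the chain in Theorem A(3).** This step iterates the construction. Let $b_0,b_1,\dots$ be independent realizations of $p$, and write $b_{<n}=(b_0,\dots,b_{n-1})$ and $b_{\le n}=b_{<n+1}$. Let
$$g_n(v)=b_0+j\big(b_1+j(\cdots+j(b_{n-1}+j(v))\cdots)\big),\qquad g_0(v)=v,$$
and $q_n=\mathrm{tp}(g_n(a)/b_{<n})$ where $a\models p|b_{<n}$. So $q_0=p$. Since $a$ and $g_n(a)$ are interdefinable over $b_{<n}$, $q_n$ is stationary. It is non-orthogonal to $p$, since $a\models p|b_{<n}$ lies in $\mathrm{dcl}(g_n(a)b_{<n})$ and not in $\mathrm{acl}_T(b_{<n})$.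

Now let $a\models p|b_{\le n}$ and $a'=b_n+j(a)$. Then $g_{n+1}(a)=g_n(a')$, so $q_{n+1}=\mathrm{tp}(g_n(a')/b_{\le n})$. We have $a'\models p|b_{<n}$: otherwise $b_n=a'-j(a)$ would be in $\mathrm{acl}(\mathrm{cl}(b_{<n})\cup C)$, although $b_n\models p|b_{<n}$. So $q_{n+1}$ extends $\mathrm{tp}(g_n(a')/b_{<n})=q_n$. Finally $a'\in\mathrm{acl}(\mathrm{cl}(b_{\le n})\cup C)$, so $a'\not\models p|b_{\le n}$, and $\mathrm{tp}(a'/b_{\le n})$ forks over $b_{<n}$. As $a'$ and $g_n(a')$ are interdefinable over $b_{<n}$, $q_{n+1}$ forks over $b_{<n}$, that is, it is a forking extension of $q_n$. Together with Propositions 5.3, 6.1, 7.1 and Section 8, this proves Theorem A. $\square$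

## 10. Superstable fields: $U(p)=\omega^\alpha d$ and weight at least $d$

We prove Theorem B. Let $K$ be an infinite superstable field with generic type $p$. As $p$ is non-algebraic, there is $\alpha$ with $\omega^\alpha\le U(p)<\omega^{\alpha+1}$.

**Step 1: an additive weight.** This step replaces $U$-rank by an integer that adds exactly. For every $a\in K$ and every small set $N$ we have $U(a/N)\le U(p)$: if $g$ is generic over $Na$, then $g\perp\!\!\!\perp_Na$ and
$$U(a/N)=U(a/Ng)=U(a+g/Ng)\le U(a+g/N)=U(p).$$
By (1.1), all finite tuples of $K$ have rank $<\omega^{\alpha+1}$. Each $\gamma<\omega^{\alpha+1}$ is uniquely $\omega^\alpha c(\gamma)+\delta$ with $c(\gamma)\in\mathbb N$ and $\delta<\omega^\alpha$. Then $c$ is monotone and $c(\gamma+\gamma')=c(\gamma\oplus\gamma')=c(\gamma)+c(\gamma')$; for the ordinary sum, note that a remainder $\delta<\omega^\alpha$ is absorbed by a following $\omega^\alpha$. So by (1.1), $w(x/D):=c(U(x/D))$ satisfies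
$$w(xy/D)=w(x/Dy)+w(y/D).\tag{10.1}$$

**Step 2: sums of elements of rank $\omega^\alpha$.** This step finds a type $t$ of rank $\omega^\alpha d$ that will turn out to be generic. The type $p$ has an extension of rank $\omega^\alpha$; passing to a non-forking extension, choose a small model $N_0$ and $q\in S(N_0)$, a type of an element of $K$ with $U(q)=\omega^\alpha$. For $\bar k\in K^m$, a small model $N\supseteq N_0\bar k$, and $N$-independent $h_1,\dots,h_m\models q|N$, put $s=\sum k_ih_i$ and $w(\bar k):=w(s/N)$.

This depends only on $\bar k$. For fixed $N$, $\mathrm{tp}(\bar h/N)$ is determined by stationarity. For models $N\subseteq N'$ and $h_i\models q|N'$ independent over $N'$, $\bar h\perp\!\!\!\perp_NN'$, so $\mathrm{tp}(s/N')$ is a non-forking extension of $\mathrm{tp}(s/N)$. Any two models containing $N_0\bar k$ lie in a common one. Also $w(\bar k)\le c(U(p))$ by Step 1.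

Moreover $U(s/N)=\omega^\alpha w(\bar k)$. Indeed $U(\bar h/N)=\omega^\alpha m$, and $s\in\mathrm{dcl}(N\bar h)$, so (1.1) gives $\omega^\alpha m\ge U(\bar h/Ns)+U(s/N)$, where by (10.1) the coefficients of $\omega^\alpha$ on the right add up to $m$. Write $U(s/N)=\omega^\alpha w+\delta$ with $\delta<\omega^\alpha$. The right side is at least $\omega^\alpha m+\delta$, so $\delta=0$.

Choose $\bar k$, of any length $m$, with $d:=w(\bar k)$ maximal. For a single $k\ne0$ the elements $kh$ and $h$ are interdefinable over $N$, so $w(k)=1$; hence $d\ge1$. Fix such $\bar k$ and $N$, and let $t=\mathrm{tp}(s/N)$, so $U(t)=\omega^\alpha d$.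

**Claim 1.** Let $k\in K$, $N'\supseteq Nk$ a small model, $h,h^*$ independent realizations of $q|N'$, and $s\models t|N'hh^*$. Then $s+k(h-h^*)\models t|N'hh^*$.

*Proof.* Let $s_1=s+kh$. If $h_1,\dots,h_m$ are independent realizations of $q|N'h$, then $\sum k_ih_i\models t|N'h$, so $s$ and $\sum k_ih_i$ have the same type over $N'h$. Hence $\mathrm{tp}(s_1/N')$ is the type of a sum for $(\bar k,k)$, and $U(s_1/N')=\omega^\alpha w(\bar k,k)\le\omega^\alpha d$ by maximality. But
$$U(s_1/N')\ge U(s_1/N'h)=U(s/N'h)=\omega^\alpha d .$$
So equality holds and $s_1\perp\!\!\!\perp_{N'}h$. Also $s_1\perp\!\!\!\perp_{N'h}h^*$, since $s\perp\!\!\!\perp_{N'h}h^*$. Hence $s_1\models t'|N'hh^*$, where $t'=\mathrm{tp}(s_1/N')$. Both $t|N'hh^*$ and $t'|N'hh^*$ are complete over $N'hh^*$ and $kh\in\mathrm{dcl}(N'hh^*)$, so translation by $kh$ carries the realizations of $t|N'hh^*$ onto those of $t'|N'hh^*$. As $hh^*\equiv_{N'}h^*h$, an automorphism over $N'$ exchanges $h$ and $h^*$; it preserves these two types. So translation by $kh^*$ also carries the realizations of $t|N'hh^*$ onto those of $t'|N'hh^*$, with the same $t'$. Therefore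 $s_1-kh^*\models t|N'hh^*$. $\square$

**Claim 2.** $t=p|N$. So $U(p)=\omega^\alpha d$.

*Proof.* The point is to use Claim 1 with $k$ generic, so that the translation is by a generic element. Let $h,h^*$ be independent realizations of $q|N$, and let $k\models p|Nhh^*$. As $h\neq h^*$, $g:=k(h-h^*)$ is generic over $Nhh^*$. Since $hh^*\perp\!\!\!\perp_Nk$, we can pick a model $N'\supseteq Nk$ with $N'\perp\!\!\!\perp_{Nk}hh^*$; then $hh^*\perp\!\!\!\perp_NN'$, and $h,h^*$ are independent realizations of $q|N'$. Let $s\models t|N'hh^*$. By Claim 1, $\mathrm{tp}(s+g/N)=t$. But $g\in\mathrm{dcl}(N'hh^*)$ is generic over $N$ and $s\perp\!\!\!\perp_Ng$, so $g$ is generic over $Ns$. Hence $s+g$ is generic over $Ns$, and so over $N$. $\square$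

**Step 3: the weight is at least $d$.** This step finds $d$ independent elements that fork with a generic. Let $\bar h$ be independent realizations of $q|N$ and $s=\sum k_ih_i$. Then $s\models t=p|N$ and $s\in\mathrm{dcl}(N\bar h)$, so (10.1) gives $w(\bar h/Ns)=m-d$. Let $S\subseteq\{1,\dots,m\}$ be maximal with $h_S\perp\!\!\!\perp_Ns$. Then $w(h_S/Ns)=w(h_S/N)=|S|$. For $i\notin S$, maximality gives $h_i\not\perp\!\!\!\perp_{Nh_S}s$, so $U(h_i/Nh_Ss)<U(h_i/Nh_S)=\omega^\alpha$, and $h_i$ has $w$-value $0$ over $Nh_Ss$ and over every larger set. By (10.1), $w(\bar h/Ns)=|S|$. So $|S|=m-d$. Now work over $D=Nh_S$: $s\models p|D$, the $d$ elements $h_i$ with $i\notin S$ are $D$-independent, and each forks with $s$ over $D$. So the weight of $p$ is at least $d$.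

**Step 4: weight one.** If $p$ has weight $1$, then $d=1$, so $U(p)=\omega^\alpha$, and $p$ is regular by Proposition 1.3. This proves Theorem B. $\square$
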